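\title{Compactifications of $\omega$ with a prescribed non-metrizable remainder}


\begin{abstract}
By a theorem of Pelczynski, a metrizable compactification of the countable discrete space $\omega$ is determined up to homeomorphism by its remainder. Matveev asked whether one can construct in ZFC a non-metrizable compact space $X$ that is the remainder of exactly one compactification of $\omega$ up to homeomorphism. We show that one cannot: under the Continuum Hypothesis every non-metrizable remainder belongs to exactly $2^{\mathfrak{c}}$ pairwise non-homeomorphic compactifications of $\omega$. The main step is a ZFC theorem: every compact space of weight $\omega_1$ is the remainder of $2^{\omega_1}$ pairwise inequivalent compactifications of $\omega$. We also prove a lower bound in terms of continuous maps from $\beta\omega\setminus\omega$, and uniqueness for retracts of weight below $\mathfrak{p}$ of products of at most $\mathfrak{c}$ metrizable compacta.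
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $\omega$ is the countable discrete space, \emph{compact} means compact Hausdorff, $D=\{0,1\}$ is the two-point discrete space, and $\mathfrak{c}=2^{\aleph_0}$. A \emph{compactification} of $\omega$ is a compact space $b\omega$ that contains $\omega$ as a dense subspace; its \emph{remainder} is $b\omega\setminus\omega$. The points of $\omega$ are exactly the isolated points of $b\omega$ (Lemma~\ref{lem:basic}), so $b\omega$ is a compact space $X$ with countably many isolated points accumulating to it. We ask to what extent $X$ determines the way they accumulate.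

There are two ways to compare compactifications. We call $b_1\omega$ and $b_2\omega$ \emph{equivalent} if some homeomorphism $b_1\omega\to b_2\omega$ fixes every $n\in\omega$. An arbitrary homeomorphism permutes the isolated points, so being homeomorphic means being equivalent after a renumbering of $\omega$. If the remainder is one point, the complement of each of its neighborhoods is a compact subset of $\omega$, hence finite; so $b\omega$ is a convergent sequence, unique even up to equivalence. If the remainder is $\{x_0,x_1\}$, take disjoint open sets $U_i\ni x_i$ and put $A=U_0\cap\omega$. The same argument shows that $A$ converges to $x_0$ and $\omega\setminus A$ to $x_1$. The equivalence class remembers the partition $\{A,\omega\setminus A\}$ up to finitely many points, and every partition into two infinite sets occurs, so there are $\mathfrak{c}$ classes. The permutations of $\omega$ merge them into one homeomorphism type, the sum of two convergent sequences.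

Call a compact space $X$ a \emph{remainder} if it is homeomorphic to the remainder of at least one compactification of $\omega$, and a \emph{uniqueness space} if, up to homeomorphism, there is exactly one compactification of $\omega$ with remainder homeomorphic to $X$. To state what is known, recall that a family $\mathcal{F}$ of infinite subsets of $\omega$ has the \emph{strong finite intersection property} if each finite subfamily has infinite intersection, and that the \emph{pseudointersection number} $\mathfrak{p}$ is the least size of such a family for which no infinite $A\subseteq\omega$ has $A\setminus F$ finite for all $F\in\mathcal{F}$. One has $\omega_1\le\mathfrak{p}\le\mathfrak{c}$; for the first inequality, given $F_0,F_1,\dots$, choose distinct points $a_n\in F_0\cap\dots\cap F_n$.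
\begin{itemize}
\item (Pelczynski) Metrizable compactifications of $\omega$ with homeomorphic remainders are homeomorphic.
\item (Matveev's first theorem) If $\tau<\mathfrak{p}$, then all compactifications of $\omega$ with remainder homeomorphic to $D^\tau$ are homeomorphic.
\item (Matveev's second theorem) There are $2^{\mathfrak{c}}$ pairwise non-homeomorphic compactifications of $\omega$ with remainder homeomorphic to $D^{\mathfrak{c}}$.
\end{itemize}
The first theorem of Matveev reaches a non-metrizable cube only if $\mathfrak{p}>\omega_1$, which ZFC does not prove. This leads to the following question of Matveev~\cite{Matveev}.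

\begin{quote}
\textbf{Question.} Can one construct in ZFC a non-metrizable uniqueness space?
\end{quote}

Under the Continuum Hypothesis (CH) the cube $D^{\omega_1}=D^{\mathfrak{c}}$ fails by the second theorem, but this says nothing about spaces of another kind. A natural candidate is $\omega^*=\beta\omega\setminus\omega$, where $\beta\omega$ is the compactification to which every map from $\omega$ into a compact space extends continuously. It fails too. Take the disjoint sum of $\beta\omega$ and a convergent sequence, and identify the limit with a point $p\in\omega^*$. The result is a compactification of a countable discrete space with remainder $\omega^*$, and in it the two halves of the sequence are disjoint sets of isolated points with the common limit $p$. In $\beta\omega$ disjoint subsets of $\omega$ have disjoint closures, because indicator functions extend to continuous maps into $D$. So the two spaces are not homeomorphic.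

The two-point example points to a general obstruction. There are only $\mathfrak{c}$ permutations of $\omega$, so a remainder with more than $\mathfrak{c}$ equivalence classes of compactifications is not a uniqueness space. A remainder of infinite weight $\kappa$ has at most $2^\kappa$ classes (Corollary~\ref{cor:upper}); here the \emph{weight} $w(X)$ is the least size of a base of $X$. For countable weight this bound is $\mathfrak{c}$, and counting gives no obstruction. For weight $\omega_1$ the bound is always attained.

\begin{theorem}[ZFC]\label{thm:weight}
Let $K$ be a compact space of weight $\omega_1$. There are $2^{\omega_1}$ pairwise inequivalent compactifications of $\omega$ with remainder homeomorphic to $K$.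
\end{theorem}

Under CH every non-metrizable remainder has weight $\omega_1$, and $2^{\omega_1}>\mathfrak{c}$. This gives the main result.

\begin{theorem}[CH]\label{thm:main}
If $X$ is a non-metrizable compact space that is the remainder of some compactification of $\omega$, then there are exactly $2^{\mathfrak{c}}$ pairwise non-homeomorphic compactifications of $\omega$ with remainder homeomorphic to $X$.
\end{theorem}

\begin{corollary}\label{cor:answer}
Assume that ZFC is consistent. Then ZFC neither proves nor refutes the existence of a non-metrizable uniqueness space. In particular, the answer to the Question is negative.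
\end{corollary}

Section~\ref{sec:cluster} describes compactifications of $\omega$ by maps from $\omega$ into a cube. Sections~\ref{sec:step} and~\ref{sec:tree} build such maps one coordinate at a time along a binary tree of height $\omega_1$ and prove Theorems~\ref{thm:weight} and~\ref{thm:main}. Section~\ref{sec:beta} extends the construction used above for $\omega^*$ to a ZFC lower bound without restriction on the weight. Section~\ref{sec:unique} generalizes Matveev's first theorem and proves Corollary~\ref{cor:answer}.

\section{Compactifications as cluster sets}\label{sec:cluster}

We use the following textbook facts. A compact space of weight at most an infinite cardinal $\kappa$ embeds in $[0,1]^\kappa$, and a compact space is metrizable if and only if its weight is countable. By Tietze's theorem, a continuous map from a closed subset of a compact space into $[0,1]$ extends to the whole space; applied to each coordinate, this gives the same for maps into a cube $[0,1]^I$. A continuous bijection between compact spaces is a homeomorphism. Continuous maps into a Hausdorff space that agree on a dense set are equal.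

\begin{lemma}\label{lem:basic}
Let $b\omega$ be a compactification of $\omega$ with remainder $X$.
\begin{itemize}
\item[(a)] The set of isolated points of $b\omega$ is $\omega$, and $X$ is a nonempty compact space.
\item[(b)] A function $c\colon b\omega\to\mathbb{R}$ that vanishes on $X$ is continuous if and only if $c(n)\to0$.
\item[(c)] $w(X)\le\mathfrak{c}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $\omega$ is a discrete subspace, for $n\in\omega$ there is an open $U$ with $U\cap\omega=\{n\}$. By density $U\subseteq\overline{U\cap\omega}=\{n\}$, so $n$ is isolated. Conversely, an isolated point lies in every dense set. Thus $\omega$ is open and $X$ is closed; $X\ne\emptyset$ because $\omega$ is not compact.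

(b) If $c$ is continuous, then $\{z:|c(z)|\ge\varepsilon\}$ is a compact subset of $\omega$, hence finite. If $c(n)\to0$, then $\{z:|c(z)|<\varepsilon\}$ has finite complement, so it is a neighborhood of each point of $X$; at isolated points there is nothing to prove.

(c) Let $W$ be an open neighborhood of $z$ in $b\omega$. By regularity there is an open $U$ with $z\in U\subseteq\overline{U}\subseteq W$. For $S=U\cap\omega$ we have $\overline{S}=\overline{U}$, so $z\in\operatorname{int}\overline{S}\subseteq W$. Hence the sets $\operatorname{int}\overline{S}$, $S\subseteq\omega$, form a base of $b\omega$ of size at most $\mathfrak{c}$, and their traces form a base of $X$.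
\end{proof}

\begin{lemma}\label{lem:count}
Let $\mathcal{B}$ be a family of pairwise inequivalent compactifications of $\omega$. At most $\mathfrak{c}$ members of $\mathcal{B}$ are homeomorphic to any given one. Hence, if $|\mathcal{B}|>\mathfrak{c}$, then $\mathcal{B}$ contains $|\mathcal{B}|$ pairwise non-homeomorphic members.
\end{lemma}

\begin{proof}
Fix $b\in\mathcal{B}$, and for each $b'\in\mathcal{B}$ homeomorphic to $b$ choose a homeomorphism $H_{b'}\colon b'\to b$. By Lemma~\ref{lem:basic}(a) it restricts to a permutation of $\omega$. If $H_{b'}$ and $H_{b''}$ give the same permutation, then $H_{b''}^{-1}\circ H_{b'}$ is an equivalence, so $b'=b''$. There are $\mathfrak{c}$ permutations. If $\lambda$ is the number of homeomorphism types in $\mathcal{B}$, then $\lambda\le|\mathcal{B}|\le\lambda\cdot\mathfrak{c}$, and $|\mathcal{B}|>\mathfrak{c}$ forces $\lambda=|\mathcal{B}|$.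
\end{proof}

To produce many inequivalent compactifications we need a flexible description of them. If the remainder $X$ lies in a cube, a compactification should be given by assigning to each $n$ a position $g(n)$ in the cube so that the positions accumulate exactly on $X$. For a compact space $Y$, a map $g\colon\omega\to Y$ and an infinite $M\subseteq\omega$, the \emph{cluster set} of $g$ along $M$ is
\[
C(g,M)=\bigcap_{m\in\omega}\overline{\{g(n):n\in M,\ n\ge m\}} .
\]
It is nonempty and compact, and $y\in C(g,M)$ if and only if every neighborhood of $y$ contains $g(n)$ for infinitely many $n\in M$. Consequently $C(g,M\cup N)=C(g,M)\cup C(g,N)$, and $C(g,M)\subseteq C(g,N)$ when $M\subseteq N$. We say that $g\to y$ \emph{along} $M$ if every neighborhood of $y$ contains $g(n)$ for all but finitely many $n\in M$; then $y\in C(g,M)$, and $g\to y$ along every infinite subset of $M$.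

An ordinal is the set of smaller ordinals. For $\beta\le\alpha$ the projection $[0,1]^\alpha\to[0,1]^\beta$ is written $y\mapsto y{\upharpoonright}\beta$; we write $Z{\upharpoonright}\beta$ for the image of a set $Z$, and $g{\upharpoonright}\beta$ for the map $n\mapsto g(n){\upharpoonright}\beta$.

\begin{lemma}\label{lem:cluster}
Let $Y$ be compact, $g\colon\omega\to Y$, and $M\subseteq\omega$ infinite.
\begin{itemize}
\item[(a)] If $\phi\colon Y\to Z$ is continuous and $Z$ is compact, then $\phi(C(g,M))=C(\phi\circ g,M)$. In particular, $C(g,M){\upharpoonright}\beta=C(g{\upharpoonright}\beta,M)$ if $Y=[0,1]^\alpha$ and $\beta\le\alpha$.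
\item[(b)] If $Y=b\omega$ is a compactification and $g=\iota$ is the inclusion of $\omega$, then $C(\iota,M)=\overline{M}\setminus\omega$; thus $C(\iota,\omega)$ is the remainder.
\item[(c)] If $d$ is a compatible metric on $Y$, then every $y\in C(g,M)$ is the limit of $g$ along some infinite $N\subseteq M$, and $d(g(n),C(g,\omega))\to0$.
\item[(d)] Let $Y=[0,1]^\alpha$ with $\alpha$ a limit ordinal, and $y\in Y$. If $y{\upharpoonright}\beta\in C(g{\upharpoonright}\beta,M)$ for all $\beta<\alpha$, then $y\in C(g,M)$. If $Z\subseteq Y$ is closed and $y{\upharpoonright}\beta\in Z{\upharpoonright}\beta$ for all $\beta<\alpha$, then $y\in Z$.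
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $F_m=\overline{\{g(n):n\in M,\ n\ge m\}}$. The map $\phi$ is continuous and closed, so $\phi(F_m)=\overline{\{\phi(g(n)):n\in M,\ n\ge m\}}$. If $z\in\bigcap_m\phi(F_m)$, then the nonempty compact sets $\phi^{-1}(z)\cap F_m$ decrease and have a common point. So $\bigcap_m\phi(F_m)=\phi(\bigcap_mF_m)$.

(b) The neighborhood $\{n\}$ shows $n\notin C(\iota,M)$. If $x\in\overline{M}\setminus\omega$ and $U$ is a neighborhood of $x$, then $U\setminus G$ is again one for each finite $G\subseteq\omega$, so $U\cap M$ is infinite. The inclusion $C(\iota,M)\subseteq\overline{M}$ holds by definition.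

(c) Choose $n_1<n_2<\cdots$ in $M$ with $d(g(n_j),y)<1/j$. If $d(g(n),C(g,\omega))\ge\varepsilon$ for all $n$ in an infinite set $N$, then a point of $C(g,N)\subseteq C(g,\omega)$ would have distance at least $\varepsilon$ from $C(g,\omega)$.

(d) A basic neighborhood $U$ of $y$ restricts finitely many coordinates, all below some $\beta<\alpha$; so $U$ is the preimage of a neighborhood $U'$ of $y{\upharpoonright}\beta$. In the first case $g(n){\upharpoonright}\beta\in U'$, that is, $g(n)\in U$, for infinitely many $n\in M$. In the second case some $z\in Z$ has $z{\upharpoonright}\beta=y{\upharpoonright}\beta$, so $U$ meets $Z$.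
\end{proof}

A map $g$ need not be injective, and its values need not be isolated. One extra coordinate repairs both defects.

\begin{lemma}\label{lem:bg}
Let $g\colon\omega\to[0,1]^I$ and $X=C(g,\omega)$. Then
\[
b_g\omega=(X\times\{0\})\cup\bigl\{\bigl(g(n),\tfrac{1}{n+1}\bigr):n\in\omega\bigr\}\subseteq[0,1]^I\times[0,1],
\]
with $n$ identified with $(g(n),\frac{1}{n+1})$ and $x\in X$ with $(x,0)$, is a compactification of $\omega$ with remainder $X$. For infinite $M\subseteq\omega$ the closure of $M$ in $b_g\omega$ is $M\cup C(g,M)$.
\end{lemma}

\begin{proof}
For $s>0$ the open set $[0,1]^I\times(s/2,1]$ contains only finitely many points of $b_g\omega$, all of them in $\omega$. Hence each $n$ is isolated in $b_g\omega$, and a point $(y,s)$ with $s>0$ in the closure of $b_g\omega$ belongs to $\omega$. A basic neighborhood $U\times[0,1/m)$ of a point $(y,0)$ contains $n$ exactly when $g(n)\in U$ and $n\ge m$. So $(y,0)$ lies in the closure of $M$ in the cube if and only if $y\in C(g,M)$. This gives the last claim, and for $M=\omega$ it shows that $b_g\omega$ is the closure of $\omega$ in the cube.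
\end{proof}

\begin{corollary}\label{cor:separable}
Every nonempty separable compact space $X$ is a remainder.
\end{corollary}

\begin{proof}
Embed $X$ in a cube, and let $g$ enumerate a countable dense subset $T$ of $X$ with each point repeated infinitely often. The set $C(g,\omega)$ is closed, contains $T$, and is contained in $X$.
\end{proof}

Every compactification arises in this way. When the remainder of $b\omega$ is homeomorphic to a subspace $X$ of a cube, we fix a homeomorphism and regard $X$ itself as the remainder.

\begin{lemma}\label{lem:represent}
Let $b\omega$ have remainder $X\subseteq[0,1]^I$. There is a continuous $h\colon b\omega\to[0,1]^I$ that is the identity on $X$. For every such $h$, the map $g=h{\upharpoonright}\omega$ satisfies $C(g,\omega)=X$, and $b\omega$ is equivalent to $b_g\omega$.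
\end{lemma}

\begin{proof}
Tietze's theorem gives $h$. By Lemma~\ref{lem:cluster}(a),(b), $C(g,\omega)=h(X)=X$. Let $\nu(n)=\frac{1}{n+1}$ and $\nu=0$ on $X$; it is continuous by Lemma~\ref{lem:basic}(b). The continuous map $z\mapsto(h(z),\nu(z))$ sends $n$ to $(g(n),\frac{1}{n+1})$ and $x\in X$ to $(x,0)$. It is a bijection of $b\omega$ onto $b_g\omega$, hence an equivalence.
\end{proof}

\begin{corollary}\label{cor:upper}
Let $\kappa$ be an infinite cardinal and $X$ a compact space with $w(X)\le\kappa$. Up to equivalence there are at most $2^\kappa$ compactifications of $\omega$ with remainder homeomorphic to $X$, and each of them embeds in $[0,1]^\kappa\times[0,1]$. In particular, a compactification of $\omega$ with metrizable remainder is metrizable.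
\end{corollary}

\begin{proof}
Fix a copy of $X$ in $[0,1]^\kappa$. Each such compactification is equivalent to some $b_g\omega$ with $g\colon\omega\to[0,1]^\kappa$, and there are $(2^{\aleph_0})^{\kappa\cdot\aleph_0}=2^\kappa$ maps $g$.
\end{proof}

\section{Separating and gluing}\label{sec:step}

We need an invariant that tells inequivalent compactifications apart. A \emph{pair} is an ordered pair $(P,Q)$ of disjoint infinite subsets of $\omega$. A map $g$ from $\omega$ into a cube \emph{separates} the pair if $C(g,P)\cap C(g,Q)=\emptyset$, and \emph{glues} it otherwise.

\begin{lemma}\label{lem:invariant}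
If $g$ separates a pair $(P,Q)$ and $g'$ glues it, then $b_g\omega$ and $b_{g'}\omega$ are inequivalent.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:bg}, and since $P\cap Q=\emptyset$, the closures of $P$ and $Q$ are disjoint in $b_g\omega$ and meet in $b_{g'}\omega$. An equivalence maps the closure of $P$ onto the closure of $P$, and the same holds for $Q$.
\end{proof}

We shall define maps $g\colon\omega\to[0,1]^{\omega_1}$ one coordinate at a time, so we must know how the two properties behave when coordinates are added.

\begin{lemma}\label{lem:persist}
Let $g\colon\omega\to[0,1]^\alpha$, and let $(P,Q)$ be a pair.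
\begin{itemize}
\item[(a)] If $g{\upharpoonright}\beta$ separates $(P,Q)$ for some $\beta\le\alpha$, then $g$ separates $(P,Q)$.
\item[(b)] If $\alpha$ is a limit ordinal, $\gamma<\alpha$, and $g{\upharpoonright}\beta$ glues $(P,Q)$ whenever $\gamma<\beta<\alpha$, then $g$ glues $(P,Q)$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $J_\beta=C(g{\upharpoonright}\beta,P)\cap C(g{\upharpoonright}\beta,Q)$ for $\beta\le\alpha$. Lemma~\ref{lem:cluster}(a) gives $J_{\beta'}{\upharpoonright}\beta\subseteq J_\beta$ for $\beta\le\beta'\le\alpha$. With $\beta'=\alpha$ this proves (a). In (b), the sets $\{y\in[0,1]^\alpha:y{\upharpoonright}\beta\in J_\beta\}$ for $\gamma<\beta<\alpha$ are nonempty, compact and decreasing in $\beta$. A common point $y$ has $y{\upharpoonright}\beta\in J_\beta$ for all $\beta<\alpha$, so $y\in J_\alpha$ by Lemma~\ref{lem:cluster}(d).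
\end{proof}

Thus a separation is permanent, while a gluing is a promise: it survives limit stages by compactness, but any single new coordinate can break it. The next example shows the threat and the remedy for the remainder $D^{\omega_1}$, where the requirement at stage $\alpha$ is that the cluster set of the first $\alpha$ coordinates be all of $D^\alpha$.

\begin{example}\label{ex:digits}
Write $n=\sum_in_i2^i$ in binary, and let $P$ be the even and $Q$ the odd numbers. As first coordinate, both $n\mapsto n_0$ and $n\mapsto n_1$ have cluster set $D$. The first separates $(P,Q)$. The second glues it, since it takes the value $0$ on $\{n\equiv0\bmod4\}\subseteq P$ and on $\{n\equiv1\bmod4\}\subseteq Q$. This is the branching step: one pair, two admissible coordinates, opposite outcomes.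

Follow the second branch. As next coordinate $n_0$ is admissible, since $n\mapsto(n_1,n_0)$ has cluster set $D^2$, but it breaks the promise; $n_2$ is admissible and keeps it. Continuing with $n_3,n_4,\dots$ we reach $g(n)=(n_1,n_2,\dots)\in D^\omega$. Every pattern of digits $n_0,\dots,n_k$ occurs for infinitely many $n$, so $C(g,P)=C(g,Q)=D^\omega$.

Now a coordinate $t$ with $C((g,t),\omega)=D^\omega\times D$ is wanted, and the only unused digit is $n_0$. To keep the promise it suffices to protect one common cluster point. Take the zero sequence $u$. Then $g\to u$ along $P'=\{2^j:j\ge1\}\subseteq P$ and along $Q'=\{2^j+1:j\ge1\}\subseteq Q$. Put $t=0$ on $Q'$ and $t(n)=n_0$ elsewhere. Since $t=0$ on $P'$ and on $Q'$, the point $(u,0)$ is a cluster point of $(g,t)$ along both $P$ and $Q$. Numbers with at least three nonzero digits are outside $Q'$ and still realize every pattern $n_0,\dots,n_k$ infinitely often, so $C((g,t),\omega)=D^\omega\times D$.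
\end{example}

The last step used a common cluster point $u$, sequences in $P$ and in $Q$ that converge to $u$, and one value of $t$ on both. Convergent sequences exist because the cube built so far is metrizable. The following lemma does this for countably many promises at once and for an arbitrary target. We identify $[0,1]^{\alpha+1}$ with $[0,1]^\alpha\times[0,1]$. Given $X'\subseteq[0,1]^{\alpha+1}$ and $g\colon\omega\to[0,1]^\alpha$, a \emph{task} is a triple $(u,s,M)$ with $(u,s)\in X'$, $M\subseteq\omega$ infinite, and $g\to u$ along $M$.

\begin{lemma}\label{lem:step}
Let $\alpha<\omega_1$, let $X'\subseteq[0,1]^{\alpha+1}$ be nonempty and compact, let $X=X'{\upharpoonright}\alpha$, and let $g\colon\omega\to[0,1]^\alpha$ satisfy $C(g,\omega)=X$. Let $(u_k,s_k,M_k)$, $k\in I$, be a countable, possibly empty, list of tasks, and let $\mathcal{P}$ be a countable set of pairs glued by $g$. Then there are $t\colon\omega\to[0,1]$ and pairwise disjoint infinite sets $L_k\subseteq M_k$, $k\in I$, such that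
\begin{itemize}
\item[(a)] $t\equiv s_k$ on $L_k$, and hence $(u_k,s_k)\in C((g,t),M_k)$, for every $k\in I$;
\item[(b)] $(g,t)$ glues every pair in $\mathcal{P}$;
\item[(c)] $C((g,t),\omega)=X'$.
\end{itemize}
\end{lemma}

\begin{proof}
As $\alpha$ is countable, $[0,1]^\alpha$ has a compatible metric $d$. On $[0,1]^{\alpha+1}$ we use $d'((y,r),(y',r'))=d(y,y')+|r-r'|$. If $t\equiv s_k$ on an infinite $L_k\subseteq M_k$, then $(g,t)\to(u_k,s_k)$ along $L_k$, which explains the second half of (a). We first reduce (b) and one inclusion in (c) to (a) by adding tasks to the list.

For $(P,Q)\in\mathcal{P}$ choose $u\in C(g,P)\cap C(g,Q)\subseteq X$, then $s$ with $(u,s)\in X'$, and by Lemma~\ref{lem:cluster}(c) infinite sets $P'\subseteq P$ and $Q'\subseteq Q$ along which $g\to u$. Add the tasks $(u,s,P')$ and $(u,s,Q')$, with the same $s$. If (a) holds for them, then $(u,s)\in C((g,t),P)\cap C((g,t),Q)$. Next, for each $(v,r)$ in a countable dense subset of $X'$ we have $v\in X=C(g,\omega)$, so $g\to v$ along some infinite $N$; add the task $(v,r,N)$. If (a) holds for these tasks, the closed set $C((g,t),\omega)$ contains a dense subset of $X'$, hence $X'$. The list is still countable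 and now nonempty; repeating a task if necessary, we index it by $I=\omega$. It remains to obtain (a) and $C((g,t),\omega)\subseteq X'$.

The difficulty is that there are infinitely many tasks. Each one has its limit in $X'$, but a sequence that takes one point from each $L_k$ could cluster outside $X'$ if $g(n)$ is far from $u_k$ at these points. We therefore shrink $M_k$ to $M'_k=\{n\in M_k:d(g(n),u_k)<2^{-k}\}$, which omits only finitely many points of $M_k$. Let $k_0,k_1,\dots$ list every $k\in\omega$ infinitely often, choose recursively distinct points $n_j\in M'_{k_j}$, and let $L_k=\{n_j:k_j=k\}$. These sets are infinite and pairwise disjoint. Put $t(n)=s_k$ for $n\in L_k$. For $n\notin\bigcup_kL_k$ let $y_n$ be a point of $X$ nearest to $g(n)$, and choose $t(n)$ with $(y_n,t(n))\in X'$.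

Let $\delta(n)=d'((g(n),t(n)),X')$. We show that $\delta(n)\to0$; since $X'$ is closed, this gives $C((g,t),\omega)\subseteq X'$. Fix $\varepsilon>0$. For $n\in L_k$, comparison with $(u_k,s_k)\in X'$ gives $\delta(n)\le d(g(n),u_k)$. If $2^{-k}\le\varepsilon$, no $n\in L_k$ has $\delta(n)\ge\varepsilon$. For each of the finitely many other $k$, only finitely many $n\in L_k$ do, because $g\to u_k$ along $L_k$. For $n\notin\bigcup_kL_k$, comparison with $(y_n,t(n))$ gives $\delta(n)\le d(g(n),X)$, which tends to $0$ by Lemma~\ref{lem:cluster}(c).
\end{proof}

\section{Remainders of weight $\omega_1$}\label{sec:tree}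

Let $K\subseteq[0,1]^{\omega_1}$ be compact and write $K_\alpha=K{\upharpoonright}\alpha$. To separate at stage $\alpha$ a pair that another choice of the coordinate would glue, we use a point $u\in K_\alpha$ with two different preimages in $K_{\alpha+1}$: two sequences converging to $u$ can be sent to different preimages or to the same one. Non-metrizability of $K$ provides uncountably many such stages.

\begin{proposition}\label{prop:tree}
Let $K\subseteq[0,1]^{\omega_1}$ be compact and non-metrizable. There are an uncountable set $E\subseteq\omega_1$ and maps $g_S\colon\omega\to[0,1]^{\omega_1}$, $S\subseteq E$, such that $C(g_S,\omega)=K$ for every $S$ and, whenever $S\ne T$, some pair is separated by one of $g_S,g_T$ and glued by the other.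
\end{proposition}

\begin{proof}
Let $E$ be the set of $\alpha<\omega_1$ for which the projection $K_{\alpha+1}\to K_\alpha$ is not injective.

\emph{$E$ is uncountable.} Otherwise $E\subseteq\alpha_0$ for some $\alpha_0<\omega_1$. If $x\ne y$ are points of $K$ and $\gamma$ is least with $x(\gamma)\ne y(\gamma)$, then $x{\upharpoonright}(\gamma+1)$ and $y{\upharpoonright}(\gamma+1)$ are different points of $K_{\gamma+1}$ with the same image in $K_\gamma$. So $\gamma\in E$, hence $\gamma<\alpha_0$ and $x{\upharpoonright}\alpha_0\ne y{\upharpoonright}\alpha_0$. Thus $K\to K_{\alpha_0}$ is a continuous bijection onto a subspace of the metrizable cube $[0,1]^{\alpha_0}$, and $K$ is metrizable, a contradiction.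

\emph{The recursion.} A set $S\subseteq E$ records a decision for each $\gamma\in E$: glue if $\gamma\in S$, separate if $\gamma\notin S$. The pair on which the decision acts must converge to a splitting point under the coordinates defined before $\gamma$, so it depends on the earlier decisions $S\cap\gamma$; it must not depend on the decision at $\gamma$. By recursion on $\alpha\le\omega_1$ we define maps $g^\alpha_S\colon\omega\to[0,1]^\alpha$ for all $S\subseteq E\cap\alpha$. In the step from $\gamma$ to $\gamma+1$, for $\gamma\in E$, we also define pairs $\pi(\gamma,S)$ for all $S\subseteq E\cap\gamma$. The requirements for $S\subseteq E\cap\alpha$ are: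
\begin{itemize}
\item[(i)] $g^\alpha_S{\upharpoonright}\beta=g^\beta_{S\cap\beta}$ for $\beta<\alpha$;
\item[(ii)] $C(g^\alpha_S,\omega)=K_\alpha$;
\item[(iii)] for $\gamma\in E\cap\alpha$, the map $g^\alpha_S$ glues $\pi(\gamma,S\cap\gamma)$ if $\gamma\in S$ and separates it if $\gamma\notin S$.
\end{itemize}

For $\alpha=0$ the cube $[0,1]^0=K_0$ is a point, and $g^0_\emptyset$ is constant.

\emph{Limit $\alpha$, including $\alpha=\omega_1$.} The maps $g^\beta_{S\cap\beta}$, $\beta<\alpha$, are coherent by (i), so there is exactly one $g=g^\alpha_S$ that satisfies (i). For $\beta<\alpha$, Lemma~\ref{lem:cluster}(a) and (ii) give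
\[
C(g,\omega){\upharpoonright}\beta=C(g{\upharpoonright}\beta,\omega)=K_\beta=K_\alpha{\upharpoonright}\beta .
\]
So the closed sets $C(g,\omega)$ and $K_\alpha$ have the same projection to every $\beta<\alpha$, and they are equal by the second part of Lemma~\ref{lem:cluster}(d). For $\gamma\in E\cap\alpha$, the maps $g{\upharpoonright}\beta$ with $\gamma<\beta<\alpha$ all glue or all separate $\pi(\gamma,S\cap\gamma)$, according to whether $\gamma\in S$; Lemma~\ref{lem:persist} gives (iii).

\emph{From $\alpha$ to $\alpha+1$, where $\alpha<\omega_1$.} Fix $S\subseteq E\cap\alpha$, write $g=g^\alpha_S$, and let $\mathcal{P}=\{\pi(\gamma,S\cap\gamma):\gamma\in S\}$ be the set of promises made so far. It is countable because $\alpha$ is, and $g$ glues its members by (iii). We must define $g^{\alpha+1}_{S'}$ for the sets $S'\subseteq E\cap(\alpha+1)$ with $S'\cap\alpha=S$. Each will have the form $(g,t)$, with $t$ given by Lemma~\ref{lem:step} for $X'=K_{\alpha+1}$, the set $\mathcal{P}$ and some list of tasks. Then (i) holds, (ii) is Lemma~\ref{lem:step}(c), and (iii) for $\gamma<\alpha$ follows from Lemma~\ref{lem:step}(b) if $\gamma\in S$ and from Lemma~\ref{lem:persist}(a) if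 $\gamma\notin S$.

If $\alpha\notin E$, then $S'=S$; we use the empty list, and nothing remains to be checked.

If $\alpha\in E$, then $S'=S$ or $S'=S\cup\{\alpha\}$. Choose $u\in K_\alpha$ and $r\ne r'$ with $(u,r),(u,r')\in K_{\alpha+1}$. By (ii) and Lemma~\ref{lem:cluster}(c), $g\to u$ along an infinite set; split it into disjoint infinite sets $R,R'$.
\begin{itemize}
\item \emph{Separate.} Apply Lemma~\ref{lem:step} with the tasks $(u,r,R)$ and $(u,r',R')$. This gives $t_0$ and infinite sets $P\subseteq R$, $Q\subseteq R'$ with $t_0\equiv r$ on $P$ and $t_0\equiv r'$ on $Q$. Put $\pi(\alpha,S)=(P,Q)$ and $g^{\alpha+1}_S=(g,t_0)$. Cluster points of $(g,t_0)$ along $P$ have last coordinate $r$, and those along $Q$ have last coordinate $r'$, so the pair is separated.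
\item \emph{Glue.} Since $g\to u$ along $P$ and along $Q$, the triples $(u,r,P)$ and $(u,r,Q)$ are tasks. Apply Lemma~\ref{lem:step} with them to get $t_1$, and put $g^{\alpha+1}_{S\cup\{\alpha\}}=(g,t_1)$. By Lemma~\ref{lem:step}(a), $(u,r)$ is a cluster point of $(g,t_1)$ along $P$ and along $Q$, so the same pair is glued.
\end{itemize}
This is (iii) for $\gamma=\alpha$, and the recursion is complete.

Let $g_S=g^{\omega_1}_S$ for $S\subseteq E$. By (ii), $C(g_S,\omega)=K$. If $S\ne T$, let $\gamma$ be the least element of $E$ that lies in exactly one of them. Then $S\cap\gamma=T\cap\gamma$, and by (iii) the pair $\pi(\gamma,S\cap\gamma)=\pi(\gamma,T\cap\gamma)$ is glued by one of $g_S,g_T$ and separated by the other.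
\end{proof}

\begin{remark}
The length $\omega_1$ enters only in the successor step, in two ways: $[0,1]^\alpha$ is metrizable, so cluster points are limits of subsequences, and the set $\mathcal{P}$ of promises is countable, so the tasks can be carried out on disjoint sets. The argument gives neither for a step from $\omega_1$ to $\omega_1+1$. Requirement (iii) asks only that two cluster sets meet, not that they share a named point. This is the form that passes through limit stages, and the protected point is chosen afresh in each successor step.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:weight}]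
A compact space $K$ of weight $\omega_1$ embeds in $[0,1]^{\omega_1}$ and is not metrizable. Take $E$ and $g_S$ from Proposition~\ref{prop:tree}. The spaces $b_{g_S}\omega$, $S\subseteq E$, are compactifications with remainder $K$ by Lemma~\ref{lem:bg}, they are pairwise inequivalent by Lemma~\ref{lem:invariant}, and there are $2^{|E|}=2^{\omega_1}$ of them.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:basic}(c) and CH, $w(X)\le\mathfrak{c}=\omega_1$; since $X$ is compact and not metrizable, $w(X)=\omega_1$. Theorem~\ref{thm:weight} gives $2^{\omega_1}$ pairwise inequivalent compactifications with remainder homeomorphic to $X$, and by CH again $2^{\omega_1}=2^{\mathfrak{c}}>\mathfrak{c}$. Lemma~\ref{lem:count} selects $2^{\mathfrak{c}}$ pairwise non-homeomorphic ones. By Corollary~\ref{cor:upper} with $\kappa=\mathfrak{c}$ there are at most $2^{\mathfrak{c}}$ even up to equivalence.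
\end{proof}

\begin{corollary}[CH]\label{cor:dichotomy}
Let $X$ be a remainder. Up to homeomorphism, the number of compactifications of $\omega$ with remainder homeomorphic to $X$ is $1$ if $X$ is metrizable and $2^{\mathfrak{c}}$ otherwise.
\end{corollary}

\begin{proof}
If $X$ is metrizable, all these compactifications are metrizable by Corollary~\ref{cor:upper}, and Pelczynski's theorem applies. The other case is Theorem~\ref{thm:main}.
\end{proof}

\section{Attaching $\beta\omega$ along a map}\label{sec:beta}

Without CH a remainder may have weight above $\omega_1$, and Theorem~\ref{thm:weight} does not apply to it directly. In Section~\ref{sec:intro} we changed a compactification by adding a sequence that converges to one point of the remainder. More generally, one can add a second copy of $\omega$ that accumulates to the remainder $X$ in a way prescribed by a continuous map $\omega^*\to X$; a convergent sequence corresponds to a constant map. The first copy of $\omega$ is kept unchanged. It makes the cluster set all of $X$, and it forces an equivalence to fix $X$ pointwise, so that the map can be read off from the equivalence class. Let $C(\omega^*,X)$ be the set of continuous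 maps $\omega^*\to X$.

\begin{theorem}[ZFC]\label{thm:maps}
Let $X$ be a remainder. If $|C(\omega^*,X)|>\mathfrak{c}$, then there are at least $|C(\omega^*,X)|$ pairwise non-homeomorphic compactifications of $\omega$ with remainder homeomorphic to $X$. In particular:
\begin{itemize}
\item[(a)] if $|X|>\mathfrak{c}$, there are at least $|X|$ of them;
\item[(b)] if $2^{\omega_1}>\mathfrak{c}$ and $X$ contains a closed subspace of weight $\omega_1$, there are at least $2^{\omega_1}$ of them.
\end{itemize}
\end{theorem}

\begin{proof}
Fix $b\omega$ with remainder $X\subseteq[0,1]^I$, and fix $h\colon b\omega\to[0,1]^I$ as in Lemma~\ref{lem:represent}. Let $f\in C(\omega^*,X)$. As $\omega^*$ is closed in $\beta\omega$, Tietze's theorem extends $f$ to a continuous $F\colon\beta\omega\to[0,1]^I$. Define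
\[
g_f(2n)=h(n),\qquad g_f(2n+1)=F(n).
\]
By Lemma~\ref{lem:cluster}(a),(b), the cluster set of $g_f$ along the even numbers is $h(X)=X$, and along the odd numbers it is $F(\omega^*)=f(\omega^*)\subseteq X$. So $C(g_f,\omega)=X$, and $b_f=b_{g_f}\omega$ has remainder $X$.

Define $j_f\colon b\omega\to b_f$ by $j_f(n)=2n$ and $j_f(x)=x$ for $x\in X$, and $q_f\colon\beta\omega\to b_f$ by $q_f(n)=2n+1$ and $q_f(p)=f(p)$ for $p\in\omega^*$. As maps into $[0,1]^I\times[0,1]$ they are $j_f=(h,c)$ and $q_f=(F,c')$, where $c(n)=\frac{1}{2n+1}$, $c'(n)=\frac{1}{2n+2}$, and $c,c'$ vanish on the remainders. By Lemma~\ref{lem:basic}(b) both maps are continuous.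

Let $e\colon b_f\to b_{f'}$ be an equivalence. The continuous maps $e\circ j_f$ and $j_{f'}$ agree on $\omega$, hence on $b\omega$, so $e(x)=x$ for $x\in X$. The maps $e\circ q_f$ and $q_{f'}$ agree on $\omega$, hence on $\beta\omega$, so $f'(p)=e(f(p))=f(p)$ for $p\in\omega^*$. Thus distinct $f$ give inequivalent $b_f$, and Lemma~\ref{lem:count} proves the first claim.

(a) Constant maps show that $|C(\omega^*,X)|\ge|X|$.

(b) Let $K\subseteq X$ be closed with $w(K)=\omega_1$. Identify $K$ with a subspace of $[0,1]^{\omega_1}$, and take $E$ and $g_S$ from Proposition~\ref{prop:tree}. Let $G_S\colon\beta\omega\to[0,1]^{\omega_1}$ be the continuous extension of $g_S$. For infinite $M\subseteq\omega$ write $M^*=\overline{M}\setminus\omega$, with the closure taken in $\beta\omega$. Lemma~\ref{lem:cluster}(a),(b) gives $G_S(M^*)=C(g_S,M)$. For $M=\omega$ this says that $f_S=G_S{\upharpoonright}\omega^*$ maps $\omega^*$ onto $K$, so $f_S\in C(\omega^*,X)$. If $g_S$ separates $(P,Q)$ and $g_T$ glues it, then $f_S(P^*)\cap f_S(Q^*)=\emptyset$ and $f_T(P^*)\cap f_T(Q^*)\ne\emptyset$, so $f_S\ne f_T$. Hence $|C(\omega^*,X)|\ge2^{\omega_1}>\mathfrak{c}$.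
\end{proof}

\begin{corollary}[ZFC]\label{cor:small}
If $X$ is a uniqueness space, then $|X|\le|C(\omega^*,X)|\le\mathfrak{c}$. If $\tau$ is infinite and $D^\tau$ is a uniqueness space, then $2^\tau=\mathfrak{c}$.
\end{corollary}

\begin{proof}
The first claim follows from Theorem~\ref{thm:maps} and the constant maps. For the second, $\mathfrak{c}=2^{\aleph_0}\le2^\tau=|D^\tau|\le\mathfrak{c}$.
\end{proof}

By the Hewitt--Marczewski--Pondiczery theorem, a product of at most $\mathfrak{c}$ separable spaces is separable. So $D^{\mathfrak{c}}$ is a remainder by Corollary~\ref{cor:separable}, and since $|D^{\mathfrak{c}}|=2^{\mathfrak{c}}>\mathfrak{c}$, part (a) of Theorem~\ref{thm:maps} contains Matveev's second theorem.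

\section{Uniqueness below $\mathfrak{p}$}\label{sec:unique}

A subspace $X$ of a space $Y$ is a \emph{retract} of $Y$ if there is a \emph{retraction}, that is, a continuous map $\rho\colon Y\to X$ with $\rho(x)=x$ for $x\in X$.

\begin{theorem}[ZFC]\label{thm:unique}
Let $w(X)<\mathfrak{p}$, and let $X$ be a nonempty retract of a product of at most $\mathfrak{c}$ metrizable compacta. Then, up to homeomorphism, there is exactly one compactification of $\omega$ with remainder homeomorphic to $X$.
\end{theorem}

The cubes $D^\tau$ and $[0,1]^\tau$ with $\tau<\mathfrak{p}$ satisfy the hypotheses: they are products of $\tau\le\mathfrak{c}$ metrizable compacta, and their weight is at most $\max(\tau,\aleph_0)<\mathfrak{p}$. So the theorem generalizes Matveev's first theorem. A nonempty metrizable compact space is a product with one factor, so Pelczynski's theorem is a special case as well.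

By Lemma~\ref{lem:represent} we have to compare $b_g\omega$ and $b_{g'}\omega$ for two maps with the same cluster set. It suffices to match the integers so that matched positions are asymptotically equal in each coordinate.

\begin{lemma}\label{lem:match}
Let $g,g'\colon\omega\to[0,1]^\kappa$ satisfy $C(g,\omega)=C(g',\omega)=X$, and let $\varphi$ be a permutation of $\omega$ such that $g'(\varphi(n))(\xi)-g(n)(\xi)\to0$ for every $\xi<\kappa$. Then $b_g\omega$ and $b_{g'}\omega$ are homeomorphic.
\end{lemma}

\begin{proof}
Let $H\colon b_g\omega\to b_{g'}\omega$ be the bijection that equals $\varphi$ on $\omega$ and the identity on $X$. We check that its coordinates are continuous. The $\xi$-th coordinate of $H(z)$ is the $\xi$-th coordinate of $z$ plus $c_\xi(z)$, where $c_\xi(n)=g'(\varphi(n))(\xi)-g(n)(\xi)$ and $c_\xi=0$ on $X$. The last coordinate of $H(z)$ is $\frac{1}{\varphi(n)+1}$ for $z=n$ and $0$ on $X$; it tends to $0$ along $\omega$ because $\varphi$ is injective. Lemma~\ref{lem:basic}(b) applies to these functions, so $H$ is a continuous bijection of compact spaces.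
\end{proof}

To match a given $n$ we need infinitely many $m$ with $g'(m)$ close to $g(n)$. This is guaranteed if $g(n)\in X=C(g',\omega)$, while an arbitrary Tietze extension $h$ may place $g(n)$ outside $X$, where a small neighborhood can miss all values of $g'$. We therefore want $h$ to be a retraction onto $X$. This is a real condition: the image of $\omega$ under a retraction $b\omega\to X$ is dense in $X$, so $X$ must be separable. The hypothesis on the shape of $X$ provides the retraction.

\begin{lemma}\label{lem:retract}
Let $X$ be a retract of a product $\prod_{i\in I}M_i$ of nonempty metrizable compacta. Then $X$ is a retract of every compactification $b\omega$ with remainder $X$.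
\end{lemma}

\begin{proof}
Let $\rho\colon\prod_iM_i\to X$ be a retraction. Fix $i$, regard $M_i$ as a subspace of $[0,1]^\omega$ with a compatible metric $d$, and extend the $i$-th coordinate map $X\to M_i$ to a continuous $h_i\colon b\omega\to[0,1]^\omega$. Let $k_i(z)=h_i(z)$ for $z\in X$, and let $k_i(n)$ be a point of $M_i$ nearest to $h_i(n)$. Then $k_i$ maps $b\omega$ into $M_i$ and $d(k_i(z),h_i(z))=d(h_i(z),M_i)$ for all $z$. For $x\in X$,
\[
d(k_i(z),k_i(x))\le d(h_i(z),M_i)+d(h_i(z),h_i(x)),
\]
and the right side is a continuous function of $z$ that vanishes at $z=x$. So $k_i$ is continuous at $x$, and the points of $\omega$ are isolated. The map $(k_i)_{i\in I}\colon b\omega\to\prod_iM_i$ is continuous and is the inclusion on $X$, so $\rho\circ(k_i)_{i\in I}$ is a retraction of $b\omega$ onto $X$.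
\end{proof}

When $\kappa$ is countable, $\varphi$ can be built back and forth, matching at step $k$ within distance $2^{-k}$ in a metric on the cube. For uncountable $\kappa$ there are $\kappa$ coordinates to control in $\omega$ steps, and here $\mathfrak{p}$ enters. Let $(\mathbb{P},\le)$ be a partial order. A set $\Delta\subseteq\mathbb{P}$ is \emph{dense} if every $p\in\mathbb{P}$ has some $q\le p$ in $\Delta$. A \emph{filter} is a nonempty upward closed $G\subseteq\mathbb{P}$ in which any two elements have a common lower bound in $G$. The order is \emph{$\sigma$-centered} if $\mathbb{P}$ is a union of countably many sets, in each of which any finitely many elements have a common lower bound in $\mathbb{P}$. Bell's theorem~\cite{Bell} states that for a $\sigma$-centered partial order and fewer than $\mathfrak{p}$ dense sets there is a filter meeting all of them.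

\begin{lemma}\label{lem:perm}
Let $\omega\le\kappa<\mathfrak{p}$, let $X\subseteq[0,1]^\kappa$, and let $g,g'\colon\omega\to X$ satisfy $C(g,\omega)=C(g',\omega)=X$. Then there is a permutation $\varphi$ of $\omega$ with $g'(\varphi(n))(\xi)-g(n)(\xi)\to0$ for every $\xi<\kappa$.
\end{lemma}

\begin{proof}
A condition consists of a finite part of $\varphi$ and a commitment about all later matches. Let $\mathbb{P}$ be the set of triples $(\sigma,A,\varepsilon)$, where $\sigma$ is a finite injective partial function from $\omega$ to $\omega$, $A\subseteq\kappa$ is finite, and $\varepsilon>0$ is rational. Put $(\sigma',A',\varepsilon')\le(\sigma,A,\varepsilon)$ if $\sigma'\supseteq\sigma$, $A'\supseteq A$, $\varepsilon'\le\varepsilon$ and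
\[
|g'(\sigma'(n))(\xi)-g(n)(\xi)|<\varepsilon\quad\text{for all } n\in\operatorname{dom}\sigma'\setminus\operatorname{dom}\sigma\text{ and }\xi\in A .
\]
The relation is transitive: if $(\sigma'',A'',\varepsilon'')\le(\sigma',A',\varepsilon')\le(\sigma,A,\varepsilon)$, then a point of $\operatorname{dom}\sigma''\setminus\operatorname{dom}\sigma$ either lies in $\operatorname{dom}\sigma'$ or is matched within $\varepsilon'\le\varepsilon$ on $A'\supseteq A$. Conditions $(\sigma,A_1,\varepsilon_1),\dots,(\sigma,A_l,\varepsilon_l)$ with the same $\sigma$ have the lower bound $(\sigma,\bigcup_iA_i,\min_i\varepsilon_i)$, and there are countably many $\sigma$. So $\mathbb{P}$ is $\sigma$-centered. The following sets are dense.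
\begin{itemize}
\item $\Delta_n=\{(\sigma,A,\varepsilon):n\in\operatorname{dom}\sigma\}$. Let $n\notin\operatorname{dom}\sigma$. The box $\{y:|y(\xi)-g(n)(\xi)|<\varepsilon\text{ for }\xi\in A\}$ is a neighborhood of $g(n)\in X=C(g',\omega)$, so it contains $g'(m)$ for infinitely many $m$. Pick such an $m\notin\operatorname{ran}\sigma$; then $(\sigma\cup\{(n,m)\},A,\varepsilon)\le(\sigma,A,\varepsilon)$.
\item $\Delta'_m=\{(\sigma,A,\varepsilon):m\in\operatorname{ran}\sigma\}$. For $m\notin\operatorname{ran}\sigma$, the box around $g'(m)\in X=C(g,\omega)$ contains $g(n)$ for some $n\notin\operatorname{dom}\sigma$.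
\item $\Delta_{\xi,j}=\{(\sigma,A,\varepsilon):\xi\in A,\ \varepsilon\le1/j\}$ for $\xi<\kappa$ and $j\ge1$, since $(\sigma,A\cup\{\xi\},\min(\varepsilon,1/j))\le(\sigma,A,\varepsilon)$.
\end{itemize}
These are $\kappa<\mathfrak{p}$ dense sets; let $G$ be a filter that meets all of them, and let $\varphi$ be the union of the first components of the members of $G$. Any two of these components have a common injective extension, so $\varphi$ is an injective function; the sets $\Delta_n$ and $\Delta'_m$ make it a permutation of $\omega$. Fix $\xi$ and $j$, and take $(\sigma,A,\varepsilon)\in G\cap\Delta_{\xi,j}$. For $n\notin\operatorname{dom}\sigma$ let $(\sigma',A',\varepsilon')\in G$ be a common lower bound of $(\sigma,A,\varepsilon)$ and a member of $G\cap\Delta_n$. Then $n\in\operatorname{dom}\sigma'\setminus\operatorname{dom}\sigma$ and $\sigma'(n)=\varphi(n)$, so $|g'(\varphi(n))(\xi)-g(n)(\xi)|<1/j$. This holds for all $n$ outside the finite set $\operatorname{dom}\sigma$.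
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $X$ be a retract of $\prod_{i\in I}M_i$ with $|I|\le\mathfrak{c}$; the $M_i$ are nonempty because $X$ is. The product is compact, and it is separable by the Hewitt--Marczewski--Pondiczery theorem; this is the only use of $|I|\le\mathfrak{c}$. Its continuous image $X$ is compact and separable, hence a remainder by Corollary~\ref{cor:separable}.

Let $b\omega$ and $b'\omega$ have remainder $X$. Put $\kappa=\max(w(X),\aleph_0)<\mathfrak{p}$ and embed $X$ in $[0,1]^\kappa$. Lemma~\ref{lem:retract} gives retractions $h\colon b\omega\to X$ and $h'\colon b'\omega\to X$. By Lemma~\ref{lem:represent}, the maps $g=h{\upharpoonright}\omega$ and $g'=h'{\upharpoonright}\omega$, which take values in $X$, have cluster set $X$, and $b\omega$, $b'\omega$ are equivalent to $b_g\omega$, $b_{g'}\omega$. By Lemmas~\ref{lem:perm} and~\ref{lem:match}, $b_g\omega$ and $b_{g'}\omega$ are homeomorphic.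
\end{proof}

\begin{corollary}[ZFC]\label{cor:omega1}
If $\mathfrak{p}>\omega_1$, then there is a uniqueness space of weight $\omega_1$. If there is a uniqueness space of weight $\omega_1$, then $2^{\omega_1}=\mathfrak{c}$.
\end{corollary}

\begin{proof}
The cube $D^{\omega_1}$ has a base of $\omega_1$ basic sets. It is not metrizable: countably many basic neighborhoods of a point restrict only countably many coordinates, so no point is the intersection of countably many of its neighborhoods. Thus $w(D^{\omega_1})=\omega_1$, and for $\mathfrak{p}>\omega_1$ it is a uniqueness space by Theorem~\ref{thm:unique}. If $2^{\omega_1}>\mathfrak{c}$, then by Theorem~\ref{thm:weight} and Lemma~\ref{lem:count} no compact space of weight $\omega_1$ is a uniqueness space; and $2^{\omega_1}\ge\mathfrak{c}$ always holds.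
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
By G\"odel's theorem, ZFC${}+{}$CH is consistent if ZFC is, and under CH there is no non-metrizable uniqueness space by Theorem~\ref{thm:main}. So ZFC does not prove that one exists. Martin's Axiom together with the negation of CH is also consistent with ZFC if ZFC is consistent, and it implies $\mathfrak{p}=\mathfrak{c}>\omega_1$. Then Corollary~\ref{cor:omega1} gives a uniqueness space of uncountable weight, namely $D^{\omega_1}$. So ZFC does not refute the existence either.
\end{proof}

We make no claim about reversing either implication in Corollary~\ref{cor:omega1}, nor about the existence of non-metrizable uniqueness spaces in arbitrary models of $\mathfrak{p}=\omega_1<\mathfrak{c}$.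

\begin{thebibliography}{9}

\bibitem{Bell}
M.~Bell, \emph{On the combinatorial principle $P(\mathfrak{c})$}, Fund. Math. 114 (1981).

\bibitem{Matveev}
Mikhail Matveev, \emph{Cardinal p and a theorem of Pelczynski}, arXiv:math/0006197 (2000).

\end{thebibliography}
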